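# Pentagon blow-ups, bipartite graphs, and regular degree sequences without a uniformly most reliable graph

All graphs are simple and undirected. We write $\log$ for the natural logarithm, $\tau(G)$ for the number of spanning trees of $G$, and $t(G)$ for the number of triangles of $G$.

## 1. The graph $H(b,j)$: a blown-up pentagon with a few extra edges

Take the $5$-cycle $C_5$. Replace each of its vertices by a set of $b$ vertices, called a part, and join two parts completely whenever the corresponding vertices of $C_5$ are adjacent. The result is the *blow-up* $C_5[b]$. It has $5b$ vertices, it is $2b$-regular, it has no triangle, and it is not bipartite.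

Now let $b$ be even and $0\le j<b$, and put a $j$-regular graph on $b$ vertices inside each of the five parts, the same one each time. Such a graph exists: on $\mathbb Z_b$ join $x$ to $x\pm1,\dots,x\pm\lfloor j/2\rfloor$, and also to $x+b/2$ if $j$ is odd. Call the result $H(b,j)$. It is $k$-regular on $n$ vertices with
$$n=5b,\qquad k=2b+j .$$

For example, $H(2,0)=C_5[2]$ is $4$-regular on ten vertices. In $H(2,1)$ each part contains one edge, and this edge forms a triangle with each of the four vertices in the two neighboring parts. So $H(2,1)$ is $5$-regular with $5\cdot4=20$ triangles; there are no others, since three vertices in three different parts never form a triangle.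

What is the graph for? We shall see that, when $1\le j\le b/240$, it has more spanning trees than every $k$-regular bipartite graph on the same number of vertices. On the other hand it has triangles. Networks whose edges almost never fail dislike triangles, and networks whose edges almost always fail like spanning trees. At this density ($k$ slightly larger than $2n/5$) a regular graph without triangles must be bipartite. So no single graph can serve both regimes. The whole argument hangs on a narrow numerical inequality:
$$\tfrac{25}{16}=1.5625\;>\;2e^{-1/4}=1.5576\ldots$$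

## 2. All-terminal reliability and regular edge counts

**Definition.** An $(n,e)$-graph is a graph with $n$ vertices and $e$ edges. Suppose vertices never fail and each edge fails independently with probability $p\in[0,1]$. The *all-terminal reliability* $R(G,p)$ is the probability that the spanning subgraph formed by the surviving edges is connected.

**Definition.** An $(n,e)$-graph $G$ is a *Uniformly Most Reliable Graph* (UMRG) if $R(G,p)\ge R(H,p)$ for every $p\in[0,1]$ and every $(n,e)$-graph $H$.

The order of quantifiers matters: one graph has to win for all $p$ at once.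

A small example is $(n,e)=(4,4)$. The complement has two edges, so there are exactly two graphs: $C_4$, and the triangle with a pendant edge. We have
$$R(C_4,p)=(1-p)^4+4p(1-p)^3,\qquad R(\text{triangle with pendant},p)=(1-p)^4+3p(1-p)^3,$$
because in the first graph any one edge may fail, and in the second any one edge of the triangle. So $C_4$ is a UMRG.

Kelmans (1981) gave an infinite family of pairs $(n,e)$ for which no UMRG exists. For all those pairs $2e/n$ is not an integer, so no $(n,e)$-graph is regular. The question treated here appears in Nicole Rosenstock and Eduardo A. Canale, "Counterexample to a Boesch's Conjecture", arXiv:2212.03912 (2022): if $kn=2e$ with integers $n\ge1$ and $0\le k\le n-1$, so that $k$-regular $(n,e)$-graphs exist, is there always a UMRG among the $(n,e)$-graphs?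

For the smallest $k$ the answer is yes.

* For $k=0$ there is only one graph. For $k=1$ and $n>2$ we have $e=n/2<n-1$, so every graph has $R= 0$ for all $p$ and every graph is a UMRG; for $n=2$ there is only one graph.
* For $k=2$ we have $e=n$. A connected $(n,n)$-graph has exactly one cycle, of length $g\le n$, and $R=(1-p)^n+g\,p(1-p)^{n-1}$. So $C_n$ is a UMRG.
* For $k=n-1$ there is only one graph.

In general the answer is **no**.

**Theorem 1.** Let $b$ be even and $1\le j\le b/240$. Put $n=5b$, $k=2b+j$, $e=nk/2$. Then there is no UMRG among the $(n,e)$-graphs.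

With $b=240$ and $j=1$ this gives $n=1200$, $k=481$, $e=288600$. Since $b$ is unbounded, there are infinitely many such triples.

**Theorem 2.** Let $c=1/40000$.

(a) There is $n_0$ such that for every even $n\ge n_0$ and every integer $k$ with $\frac25n<k\le(\frac25+c)n$, there is no UMRG among the $(n,nk/2)$-graphs.

(b) For every $\eta\in(0,c)$ there is $n_1(\eta)$ such that for every odd $n\ge n_1(\eta)$ and every even $k$ with $(\frac25+\eta)n\le k\le(\frac25+c)n$, there is no UMRG among the $(n,nk/2)$-graphs.

In particular, for every sufficiently large $n$ there are at least $n/200000$ values of $k$ with $nk$ even for which no UMRG exists.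

Nothing is claimed about $1200$ being the smallest example or about $c$ being optimal.

## 3. Two tests, at $p\to0$ and at $p\to1$

Let $N_i(G)$ be the number of $i$-element sets $F\subseteq E(G)$ such that $G-F$ is disconnected. For instance $N_1(C_4)=0$ and $N_2(C_4)=6$, while the triangle with a pendant edge has $N_1=1$. Sorting by the set of failed edges,
$$1-R(G,p)=\sum_i N_i(G)\,p^i(1-p)^{e-i}. \tag{1}$$

**Test at $p=0$.** Let $G,H$ be $(n,e)$-graphs and let $i_0$ be the first index with $N_{i_0}(G)\neq N_{i_0}(H)$. If $N_{i_0}(G)>N_{i_0}(H)$, then $R(G,p)<R(H,p)$ for all small $p>0$, so $G$ is not a UMRG. Indeed, by (1), $p^{-i_0}\big(R(H,p)-R(G,p)\big)\to N_{i_0}(G)-N_{i_0}(H)>0$ as $p\to0$.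

**Test at $p=1$.** A UMRG $G$ satisfies $\tau(G)\ge\tau(H)$ for every $(n,e)$-graph $H$. Indeed, a connected spanning subgraph has at least $n-1$ edges, and those with exactly $n-1$ edges are the spanning trees. Hence
$$R(G,p)=\tau(G)(1-p)^{n-1}p^{e-n+1}+O\big((1-p)^n\big)\qquad(p\to1), \tag{2}$$
and $\tau(G)<\tau(H)$ would give $R(G,p)<R(H,p)$ for $p<1$ close to $1$.

To see the tests at work, compare two cubic graphs on six vertices, $K_{3,3}$ and the prism (two triangles joined by a perfect matching). In a cubic graph a set $S$ of two vertices has at least $6-2=4$ edges leaving it, and a set of three vertices has $9-2e(S)$ edges leaving it, where $e(S)$ is the number of edges inside $S$. That number is at least $5$ unless $S$ is a triangle, when it is $3$. So three edges disconnect $K_{3,3}$ only if they are the star of a vertex, and $N_3(K_{3,3})=6$. In the prism the matching also disconnects, so $N_3=7$. In both graphs $N_i=0$ for $i<3$. At $p=1$: the Laplacian eigenvalues of $K_{3,3}$ are $0,3,3,3,3,6$, so $\tau=\frac16\cdot3^4\cdot6=81$. Those of the prism are $0,2,3,3,5,5$, so $\tau=\frac16\cdot450=75$. Here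 the two tests agree, and the triangle-free graph wins both. To prove the theorems we must make them disagree.

## 4. Spanning trees through eigenvalues, and why three moments are not enough

Let $G$ be $k$-regular with $k\ge1$, with adjacency matrix $A$ and eigenvalues $k=\lambda_1\ge\lambda_2\ge\dots\ge\lambda_n$. All $|\lambda_i|\le k$. The Laplacian is $kI-A$, so the matrix-tree theorem gives $n\tau(G)=\prod_{i\ge2}(k-\lambda_i)$. Put $x_i=\lambda_i/k$ and
$$\Lambda(G)=\log\frac{n\tau(G)}{k^{n-1}}=\sum_{i\ge2}\log(1-x_i), \tag{3}$$
with $\Lambda(G)=-\infty$ if $\tau(G)=0$. For fixed $n$ and $k$, comparing $\tau$ is the same as comparing $\Lambda$. The traces of $A,A^2,A^3$ give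
$$\sum_{i\ge1} x_i=0,\qquad \sum_{i\ge1} x_i^2=\frac nk,\qquad \sum_{i\ge1} x_i^3=\frac{6t(G)}{k^3}. \tag{4}$$

A sensible first attempt is to expand $\log(1-x)=-x-\frac{x^2}2-\frac{x^3}3-\cdots$ and keep three terms. By (4), with $x_1=1$ removed, they add up to
$$1-\tfrac12\Big(\frac nk-1\Big)-\tfrac13\Big(\frac{6t(G)}{k^3}-1\Big).$$
The first two terms are the same for all $k$-regular graphs, and the third *decreases* with the number of triangles. So to this order few triangles are good for spanning trees as well, and no conflict with the test at $p=0$ is visible.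

The attempt stops because the discarded tail is not small: some $x_i$ may have constant size. For a bipartite graph $x_n=-1$, and there $\log(1-x_n)=\log2=0.693\ldots$, whereas the three terms give $1-\frac12+\frac13=0.833\ldots$. Here is the effect on ten vertices with $k=4$.

* The only bipartite candidate is $K_{5,5}$ minus a perfect matching. Its eigenvalues are $\pm4$ and $\pm1$ (four times each), so $n\tau=8\cdot(16-1)^4=405000$ and $\tau=40500$.
* The graph $C_5[2]$ has eigenvalues $2\theta$, where $\theta$ runs over the eigenvalues of $C_5$, and $0$ five times. Since $\prod_{\theta\ne2}(2-\theta)=5\,\tau(C_5)=25$, we get $n\tau=2^4\cdot25\cdot4^5=409600$ and $\tau=40960$.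

Both graphs are triangle-free, so they tie in all three moments, and the pentagon wins in the remaining terms. The same calculation gives $\Lambda(C_5[b])=\log\frac{25}{16}$ for every $b$, while Lemma 5 below bounds $\Lambda$ by $\log2-\frac14$ for every bipartite graph with the same parameters $n=5b$, $k=2b$. So at $k=2n/5$ the pentagon blow-up beats all regular bipartite graphs at $p=1$.

But at exactly $k=2n/5$ we get no contradiction: $C_5[b]$ has no triangles either, so a count of triangles does not separate it from bipartite graphs at $p=0$. The way past this is to raise $k$ slightly above $2n/5$. A theorem of Andrásfai says that there triangle-free regular graphs *are* bipartite, so the pentagon is excluded at $p=0$. Its lead at $p=1$ is a positive constant, namely $\log\frac{25}{16}-(\log2-\frac14)>0.003$, and survives a small perturbation. What remains is to prove that the test at $p=0$ really amounts to regularity plus a count of triangles, and to control the perturbation.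

## 5. Small edge cuts in a regular graph see only triangles

For $S\subseteq V$ let $\partial S$ be the set of edges with exactly one end in $S$, and $e(S)$ the number of edges inside $S$. We write $\partial v$ for $\partial\{v\}$. In a $k$-regular graph $|\partial S|=k|S|-2e(S)$. So a vertex has boundary $k$, an adjacent pair $2k-2$, and a triangle $3k-6$.

**Lemma 1.** Let $k\ge6$ and $n\ge7$. There are numbers $u_i$ ($0\le i\le3k-6$), depending only on $n,k,i$, such that for every $k$-regular graph $G$ on $n$ vertices:

(i) $N_i(G)\ge u_i$ for $i\le3k-6$, and $N_{3k-6}(G)\ge u_{3k-6}+t(G)$.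

(ii) If $|\partial S|>3k-6$ whenever $4\le|S|\le n/2$, then $N_i(G)=u_i$ for $i<3k-6$, $N_{3k-6}(G)=u_{3k-6}+t(G)$, and $N_i(G)=0$ for $i<k$.

**Step 1: count the edge sets that cut off a vertex or an edge.** The purpose is to define $u_i$ and to show that it does not depend on the graph. Let $\mathcal I$ be the family of all sets $\{v\}$ with $v\in V$ and all $\{u,v\}$ with $uv\in E$. Let $\mathcal U_i$ be the family of $i$-element edge sets containing $\partial I$ for at least one $I\in\mathcal I$. All these edge sets disconnect $G$. By inclusion–exclusion,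
$$|\mathcal U_i|=\sum_{\emptyset\ne\mathcal A\subseteq\mathcal I}(-1)^{|\mathcal A|+1}\binom{e-m}{i-m},\qquad m=m(\mathcal A)=\Big|\bigcup_{I\in\mathcal A}\partial I\Big|, \tag{5}$$
where a binomial coefficient with negative lower entry is $0$.

We claim that $m\ge3k-5>i$, so that the term vanishes, whenever the sets in $\mathcal A$ together contain at least three vertices.

* If $\mathcal A$ consists of singletons, take three of them. At least $3k-3$ edges meet three given vertices, since at most three edges are counted twice. So $m\ge3k-3$.
* Otherwise $\mathcal A$ contains some $\{u,v\}$ with $uv\in E$, and another index containing some $w\notin\{u,v\}$. There are three possibilities for this index.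
  * It is $\{w\}$. Then $\partial\{u,v\}\cup\partial w$ consists of all edges meeting $\{u,v,w\}$ except $uv$, so $m\ge3k-3-1=3k-4$.
  * It is $\{v,w\}$ (or, symmetrically, $\{u,w\}$). The edge $uv$ lies in $\partial\{v,w\}$, and $vw$, as well as $uw$ if it is an edge, lies in $\partial\{u,v\}$. Every other edge meeting $\{u,v,w\}$ has exactly one end in this set, hence lies in one of the two boundaries. So all edges meeting $\{u,v,w\}$ are present, and $m\ge3k-3$.
  * It is $\{w,x\}$, disjoint from $\{u,v\}$. The union contains all edges meeting $\{u,v,w,x\}$ except $uv$ and $wx$. At least $4k-6$ edges meet four vertices, so $m\ge4k-8\ge3k-5$.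

The remaining families cover one or two vertices. For one vertex there is only $\{\{v\}\}$, with $m=k$. For a nonadjacent pair there is only $\{\{u\},\{v\}\}$, with $m=2k$. For an adjacent pair there is $\{\{u,v\}\}$ with $m=2k-2$; and the three families consisting of two of the sets $\{u\},\{v\},\{u,v\}$, and the one family consisting of all three, each with $m=2k-1$. There are $n$ vertices, $e=nk/2$ adjacent pairs, and $\binom n2-e$ nonadjacent pairs. So (5) becomes
$$|\mathcal U_i|=n\binom{e-k}{i-k}+e\left[\binom{e-2k+2}{i-2k+2}-2\binom{e-2k+1}{i-2k+1}\right]-\left(\binom n2-e\right)\binom{e-2k}{i-2k},$$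
which depends only on $n,k,i$. Put $u_i=|\mathcal U_i|$. This proves $N_i(G)\ge u_i$.

**Step 2: each triangle contributes one new cut.** The purpose is the extra term $t(G)$ in (i). Let $T$ be the vertex set of a triangle. Then $|\partial T|=3k-6$ and $G-\partial T$ is disconnected. We must show that $\partial T\notin\mathcal U_{3k-6}$ and that different triangles give different boundaries.

First, $\partial T$ contains no $\partial v$. If $v\in T$, the two triangle edges at $v$ lie in $\partial v$ but not in $\partial T$. If $v\notin T$, then $\partial v\subseteq\partial T$ would put all $k$ neighbors of $v$ into $T$, so $k\le3$.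

Second, $\partial T$ contains no $\partial\{u,v\}$ with $uv\in E$. If $u\in T$, then $T$ has a vertex $w\neq u$ with $w\ne v$. The triangle edge $uw$ lies in $\partial\{u,v\}$ but not in $\partial T$. The same works if $v\in T$. If $u,v\notin T$, the $k-1$ edges from $u$ to neighbors other than $v$ lie in $\partial\{u,v\}$, so these $k-1$ neighbors would all be in $T$ and $k\le4$.

Third, suppose $\partial T=\partial T'$ with $T\ne T'$. Since $\partial(T\triangle T')=\partial T\triangle\partial T'=\emptyset$, the nonempty set $T\triangle T'$, of at most six vertices, is a union of components of $G$. But each component has at least $k+1\ge7$ vertices, a contradiction. This proves (i).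

**Step 3: under the hypothesis of (ii) there are no other small cuts.** Let $F$ disconnect $G$ with $|F|=i\le3k-6$. Let $S$ be the vertex set of a smallest component of $G-F$, so $1\le|S|\le n/2$ and $\partial S\subseteq F$. Then $|\partial S|\le3k-6$, and the hypothesis gives $|S|\le3$.

If $|S|=1$, or if $S$ is an adjacent pair, then $F\in\mathcal U_i$. If $S=\{u,v\}$ is a nonadjacent pair, then $\partial S\supseteq\partial u$, so again $F\in\mathcal U_i$. If $|S|=3$ and $e(S)\le2$, then $|\partial S|\ge3k-4>i$, which is impossible. The only case left is that $S$ is a triangle; then $|\partial S|=3k-6$, hence $i=3k-6$ and $F=\partial S$. Together with Step 2 this gives the stated values of $N_i$. In all cases $|F|\ge|\partial S|\ge\min(k,2k-2,3k-6)\ge k$, so $N_i(G)=0$ for $i<k$. $\square$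

The prism shows that a lower bound on $k$ is needed in (i). There $k=3$ and $3k-6=3$; the sets of $\mathcal U_3$ are the six vertex stars, and $t=2$. But the two triangles have the same boundary, and $N_3=7<6+2$.

**Corollary 2.** Let $k\ge6$, $n\ge7$, let $G_0$ be a $k$-regular graph on $n$ vertices satisfying the hypothesis of Lemma 1(ii), and let $G$ be a UMRG among the $(n,nk/2)$-graphs. Then $G$ is $k$-regular and $t(G)\le t(G_0)$.

*Proof.* The average degree of $G$ is $k$. If $G$ is not $k$-regular, it has a vertex of degree $\delta<k$, and deleting the edges at that vertex shows $N_\delta(G)>0$. Since $N_i(G_0)=0$ for all $i<k$, at the first index where the two sequences differ, $G$ has the larger value. If $G$ is $k$-regular and $t(G)>t(G_0)$, then $N_i(G)\ge u_i=N_i(G_0)$ for $i<3k-6$ and $N_{3k-6}(G)\ge u_{3k-6}+t(G)>u_{3k-6}+t(G_0)=N_{3k-6}(G_0)$. So again $G$ has the larger value at the first difference. Both cases contradict the test at $p=0$. $\square$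

## 6. Bipartite reference graphs and Andrásfai's theorem

To use Corollary 2 we need a reference graph $G_0$ with few triangles and no other small cuts.

**Lemma 3.** Let $k\ge7$, $n$ even, $2k\le n<5k/2$. Every $k$-regular bipartite graph $G_0$ on $n$ vertices satisfies the hypothesis of Lemma 1(ii). Such graphs exist.

*Proof.* A bipartite graph on $t$ vertices has at most $t^2/4$ edges. So for $|S|=t$ we have $|\partial S|\ge g(t)$ with $g(t)=kt-\frac{t^2}2$. The function $g$ is concave, so on $4\le t\le n/2<\frac{5k}4$ it is at least
$$\min\big(g(4),g(\tfrac{5k}4)\big)=\min\big(4k-8,\ \tfrac{15}{32}k^2\big).$$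
Here $4k-8>3k-6$ because $k>2$, and $\frac{15}{32}k^2-3k+6>0$ because the discriminant is $9-4\cdot6\cdot\frac{15}{32}=9-11.25<0$. For existence put $s=n/2\ge k$, take parts $\{y_i\},\{z_i\}$ indexed by $\mathbb Z_s$, and join $y_i$ to $z_i,z_{i+1},\dots,z_{i+k-1}$. $\square$

**Lemma 4 (Andrásfai).** A triangle-free graph on $N$ vertices with minimum degree $\delta>2N/5$ is bipartite.

The blow-up $C_5[b]$, with $N=5b$ and $\delta=2b$, shows that the strict inequality cannot be relaxed to $\delta\ge2N/5$.

*Proof.* Suppose the graph is not bipartite and let $C$ be a shortest odd cycle, of length $\ell\ge5$. It has no chord: a chord splits $C$ into two shorter cycles whose lengths add up to $\ell+2$, so one of them is odd. Hence a vertex on $C$ has exactly two neighbors on $C$.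

Suppose a vertex $v\notin C$ has three neighbors on $C$. They cut $C$ into three arcs of total length $\ell$. As $\ell$ is odd, some arc has odd length $a$. Together with $v$ it forms an odd cycle of length $a+2$, so $a+2\ge\ell$ and the other two arcs have total length at most $2$, that is, length $1$ each. An arc of length $1$ together with $v$ is a triangle, a contradiction. So every vertex has at most two neighbors on $C$.

Counting pairs (vertex of $C$, neighbor of it) gives $\ell\delta\le2N$, so $\delta\le2N/\ell\le2N/5$, a contradiction. $\square$

## 7. Spanning trees: bipartite graphs against $H(b,j)$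

**Lemma 5.** If $k\ge1$ and $G$ is $k$-regular bipartite on $n$ vertices, then $\Lambda(G)\le\log2+1-\frac n{2k}$.

*Proof.* The parts have equal size $s=n/2$. The eigenvalues are $\pm\sigma_i$ ($1\le i\le s$), where the $\sigma_i$ are the singular values of the $s\times s$ biadjacency matrix. We have $\sigma_1=k$, and $\sum\sigma_i^2$ is the number of ones in that matrix, which is $sk$. In (3) the eigenvalue $-k$ contributes the factor $2k$, and each pair $\pm\sigma_i$ with $i\ge2$ contributes $k^2-\sigma_i^2$, so
$$\frac{n\tau(G)}{k^{n-1}}=2\prod_{i=2}^s\Big(1-\frac{\sigma_i^2}{k^2}\Big).$$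
If a factor vanishes, $\Lambda=-\infty$. Otherwise $\log(1-y)\le-y$ gives $\Lambda(G)\le\log2-\frac{sk-k^2}{k^2}=\log2+1-\frac n{2k}$. $\square$

In the other direction we need a lower bound for the logarithm. For $0<\varepsilon<1$ and $|x|\le\varepsilon$,
$$\log(1-x)\ge-x-\frac{x^2}{2(1-\varepsilon)}, \tag{6}$$
because $\sum_{r\ge2}\frac{x^r}r\le\frac{x^2}2\sum_{r\ge0}\varepsilon^r$.

We also need one number. With $y=\frac7{57}$ we have $\frac{1+y}{1-y}=1.28$, so
$$\log1.28=2\Big(y+\frac{y^3}3+\frac{y^5}5+\cdots\Big)\le2\Big(y+\frac{y^3}3+\frac{y^5}{5(1-y^2)}\Big)<2(0.1228071+0.0006174+0.0000057)<0.246861.$$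
Hence
$$\tfrac14-\log1.28>0.003139. \tag{7}$$

**Lemma 6.** Let $b$ be even, $1\le j\le b/240$, $n=5b$, $k=2b+j$. Then $H=H(b,j)$ satisfies $\Lambda(H)>\log2+1-\frac n{2k}$.

**Step 1: the spectrum.** The purpose is an exact formula for $\tau(H)$. Let $F$ be the adjacency matrix of the $j$-regular graph inside a part, with eigenvalues $j=\mu_1,\mu_2,\dots,\mu_b$, where $\mu_1$ belongs to the all-ones vector $\mathbf 1$. Write $A(C_5)$ for the adjacency matrix of $C_5$ and $J_b$ for the all-ones $b\times b$ matrix. The adjacency matrix of $H$ is
$$A(C_5)\otimes J_b+I_5\otimes F.$$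
If $q$ is an eigenvector of $C_5$ with eigenvalue $\theta$, then $q\otimes\mathbf 1$ has eigenvalue $b\theta+j$. If $w\perp\mathbf 1$ is an eigenvector of $F$ with eigenvalue $\mu_i$, then $J_bw=0$, so $q\otimes w$ has eigenvalue $\mu_i$. Thus $\mu_i$ ($i\ge2$) occurs five times, and these are all $5b$ eigenvalues. For the first kind $k-\lambda=b(2-\theta)$. The product of $2-\theta$ over the four values $\theta\neq2$ is $5\tau(C_5)=25$. So
$$n\tau(H)=25\,b^4\Big[\prod_{i=2}^b(k-\mu_i)\Big]^5 .$$

**Step 2: a lower bound for $\Lambda(H)$.** The purpose is to express everything through $\varepsilon=j/k$. Since $k(1-\varepsilon)=2b$, we have $25b^4=\frac{25}{16}k^4(1-\varepsilon)^4$. As $n-1=4+5(b-1)$,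
$$\Lambda(H)=\log\tfrac{25}{16}+4\log(1-\varepsilon)+5\sum_{i=2}^b\log\Big(1-\frac{\mu_i}k\Big).$$
We have $|\mu_i|/k\le\varepsilon$. The traces of $F$ and $F^2$ are $0$ and $bj$, so $\sum_{i\ge2}\mu_i=-j$ and $\sum_{i\ge2}\mu_i^2=bj-j^2$. By (6), and $k^2(1-\varepsilon)=2bk$,
$$\sum_{i\ge2}\log\Big(1-\frac{\mu_i}k\Big)\ge\frac jk-\frac{bj-j^2}{2\cdot2bk}\ge\frac jk-\frac j{4k}=\frac34\varepsilon .$$
Also $4\log(1-\varepsilon)\ge-4\varepsilon-\frac{2\varepsilon^2}{1-\varepsilon}$ by (6) with $x=\varepsilon$. Since $-4+\frac{15}4=-\frac14$,
$$\Lambda(H)\ge\log\tfrac{25}{16}-\tfrac14\varepsilon-\frac{2\varepsilon^2}{1-\varepsilon}.$$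

**Step 3: comparison with the bipartite bound.** We have $\frac n{2k}=\frac54\cdot\frac{2b}k=\frac54(1-\varepsilon)$, so the bipartite bound is $\log2+1-\frac n{2k}=\log2-\frac14+\frac54\varepsilon$. Since $\log2-\log\frac{25}{16}=\log\frac{32}{25}=\log1.28$, it suffices that
$$\tfrac14-\log1.28>\tfrac32\varepsilon+\frac{2\varepsilon^2}{1-\varepsilon}.$$
From $b\ge240j$ we get $\varepsilon=\frac j{2b+j}\le\frac1{481}$. So the right side is at most $\frac{1.5}{481}+\frac2{481\cdot480}\le0.003119+0.000009=0.003128$, and the left side exceeds $0.003139$ by (7). $\square$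

## 8. Proof of Theorem 1

Let $b,j,n,k$ be as in Theorem 1. Then $b\ge240$, so $k\ge481$. Moreover $n=5b$ is even, $2k=4b+2j\le5b=n$, and $k>2b=\frac25n$, that is, $n<\frac52k$.

Suppose $G$ is a UMRG among the $(n,nk/2)$-graphs. By Lemma 3 there is a $k$-regular bipartite $G_0$ satisfying the hypothesis of Lemma 1(ii), and $t(G_0)=0$. Corollary 2 says that $G$ is $k$-regular and triangle-free. Since $k>\frac25n$, Lemma 4 says that $G$ is bipartite. Lemmas 5 and 6 now give
$$\Lambda(G)\le\log2+1-\frac n{2k}<\Lambda(H(b,j)).$$
Both graphs are $k$-regular on $n$ vertices, so $\tau(G)<\tau(H(b,j))$. This contradicts the test at $p=1$. $\blacksquare$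

## 9. Pentagon blow-ups for every large $n$

For Theorem 2 we need a substitute for $H(b,j)$ when $n$ is not a multiple of $5$, or when the parity does not allow regular graphs inside the parts.

From now on $c=1/40000$, $nk$ is even, $\frac25n<k\le(\frac25+c)n$, and $n$ is large (larger than an absolute constant). Put
$$b=\lfloor n/5\rfloor,\qquad r=n-5b,\qquad \zeta=\frac{k-2b+4}k .$$
Since $2b=\frac25(n-r)\ge\frac25n-\frac85$, we have $k-2b+4\le cn+6$. With $k\ge\frac25n$ this gives
$$\zeta\le\tfrac52c+\frac{15}n, \tag{8}$$
so $\zeta\le\frac1{100}$ for large $n$. Also $k>\frac25n\ge2b$.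

**Lemma 7.** For $n$ large there is a $k$-regular graph $H$ on $n$ vertices with $\Lambda(H)\ge\log\frac{25}{16}-34\zeta$.

**Step 1: an unequal blow-up whose degrees do not exceed $k$.** Let $B$ be the complete blow-up of $C_5$ with $r$ parts of size $b+1$ and $5-r$ parts of size $b$. If $r=2$, let the two large parts be adjacent. Each degree is the sum of the sizes of two parts, so it is at least $2b$. We check that it is at most $k$, using $k>\frac25n=2b+\frac{2r}5$.

* If $r=0$, all degrees are $2b<k$.
* If $r\in\{1,2\}$, degrees are at most $2b+1$. For $r=2$ this holds because no part is adjacent to two adjacent parts, $C_5$ having no triangle. And $k>2b$ gives $k\ge2b+1$.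
* If $r\in\{3,4\}$, degrees are at most $2b+2$. And $k>2b+\frac65$ gives $k\ge2b+2$.

Call the parts $A_1,\dots,A_5$, with sizes $a_i$. All vertices of $A_i$ have the same *deficiency* $j_i=k-\deg_B\in[0,k-2b]$. Since $k-2b\le cn+2$ and $b>\frac n5-1$, we have $j_i+1\le b-1$ for large $n$.

**Step 2: fill the deficiencies.** The purpose is to make the graph $k$-regular despite parity. Call $A_i$ *bad* if $a_ij_i$ is odd. Since $\sum_ia_ij_i=nk-2e(B)$ is even, where $e(B)$ is the number of edges of $B$, the number of bad parts is even. Inside a good part put a $j_i$-regular circulant. It exists because $j_i<a_i$ and $a_ij_i$ is even: use steps $\pm1,\dots,\pm\lfloor j_i/2\rfloor$, and also $a_i/2$ if $j_i$ is odd, in which case $a_i$ is even.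

Pair up the bad parts. For a pair $A_i,A_l$ choose $u\in A_i$ and $v\in A_l$.

* If the two parts are not adjacent in $C_5$, add the edge $uv$. Inside the parts put graphs with all degrees $j_i$ (respectively $j_l$), except that $u$ (respectively $v$) has degree one less.
* If they are adjacent, delete the edge $uv$ of $B$. Inside the parts put graphs with all degrees $j_i$ (respectively $j_l$), except that $u$ (respectively $v$) has degree one more.

In either case every vertex ends with degree $k$. The required inner graphs exist: in a bad part, $N=a_i$ and $d=j_i$ are odd and $d\le N-2$. On $\mathbb Z_N$ take the circulant with steps $\pm2,\dots,\pm\frac{d+1}2$ (none if $d=1$). Since $\frac{d+1}2\le\frac{N-1}2$, it is $(d-1)$-regular, and it does not use the Hamilton cycle of steps $\pm1$. From that cycle add one of two things. A matching missing exactly one vertex gives one degree $d-1$ and the rest $d$. A path on three vertices together with a perfect matching of the remaining path on $N-3$ vertices gives degree $d+1$ at the middle vertex of the three-vertex path and $d$ elsewhere. Label the exceptional vertex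 $u$ (or $v$).

Let $H$ be the resulting $k$-regular graph.

**Step 3: locate the eigenvalues of $H$.** The purpose is to show that $H$ has almost the spectrum of a pentagon blow-up. First consider the adjacency matrix $A(B)$. Let $Q$ be the $n\times5$ matrix whose columns are the normalized indicator vectors of the parts, and let $M$ be the $5\times5$ matrix with entries $\sqrt{a_pa_q}$ on the edges of $C_5$ and $0$ elsewhere. Then $A(B)=QMQ^T$ and $Q^TQ=I$. So the spectrum of $A(B)$ is that of $M$ together with $n-5$ zeros. Each row of $M-b\,A(C_5)$ has two nonzero entries at most, each in $[0,1]$, so this matrix has norm at most $2$. Write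
$$C_1=\cos72^\circ=\tfrac{\sqrt5-1}4,\qquad C_2=\cos144^\circ=-\tfrac{\sqrt5+1}4 .$$
The eigenvalues of $b\,A(C_5)$ are $2b,2bC_1,2bC_1,2bC_2,2bC_2$. By Weyl's inequality those of $M$, in order, are within $2$ of these. For $b$ large the first three are positive and the last two negative. So in the ordering of the spectrum of $A(B)$ the $n-5$ zeros occupy positions $4,\dots,n-2$.

Next, the row of $A(H)-A(B)$ at a vertex of $A_i$ has absolute sum at most $j_i+2\le k-2b+2$: at most $j_i+1$ from the inner graph, and at most $1$ from an added or deleted edge. A symmetric matrix has norm at most its largest absolute row sum. By Weyl's inequality each $\lambda_i(H)$ is within $k-2b+2$ of $\lambda_i(A(B))$. Altogether, since $k-2b+4=\zeta k$: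

* $\lambda_2,\lambda_3$ are within $\zeta k$ of $2bC_1$, and $\lambda_{n-1},\lambda_n$ are within $\zeta k$ of $2bC_2$;
* $|\lambda_i|\le\zeta k$ for $4\le i\le n-2$.

Put $x_i=\lambda_i/k$; since $H$ is $k$-regular, $x_1=1$. As $|\frac{2b}k-1|=\frac{k-2b}k\le\zeta$, the special values $x_2,x_3,x_{n-1},x_n$ are within $2\zeta$ of $C_1,C_1,C_2,C_2$.

**Step 4: the four special eigenvalues give $\frac{25}{16}$.** We have $C_1+C_2=-\frac12$ and $C_1C_2=-\frac14$, so $(1-C_1)(1-C_2)=1+\frac12-\frac14=\frac54$. The derivative of $\log(1-x)$ has absolute value $\frac1{1-x}$. Within $2\zeta\le0.02$ of $C_1<0.31$ it is at most $\frac1{0.67}<1.5$, and near $C_2$ it is at most $1$. So the special terms contribute to $\Lambda(H)$ at least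
$$2\log\tfrac54-2\cdot1.5\cdot2\zeta-2\cdot1\cdot2\zeta=\log\tfrac{25}{16}-10\zeta .$$

**Step 5: the remaining eigenvalues cost at most $24\zeta$.** Let $\Sigma_1,\Sigma_2$ be the sums of $x_i$ and of $x_i^2$ over $4\le i\le n-2$. By (6) with $\varepsilon=\zeta$, and $2(1-\zeta)\ge1$, these indices contribute at least $-\Sigma_1-\Sigma_2$. By (4), $\Sigma_1=-1-(x_2+x_3+x_{n-1}+x_n)$. The sum in parentheses is within $8\zeta$ of $2(C_1+C_2)=-1$, so $|\Sigma_1|\le8\zeta$. Next, $C_1^2+C_2^2=\frac14+\frac12=\frac34$. If $|x-C|\le2\zeta$ with $C\in\{C_1,C_2\}$, then $|x^2-C^2|\le2\zeta(2|C|+2\zeta)\le4\zeta$, because $2|C|+2\zeta\le1.62+0.02<2$. So the special squares add up to at least $\frac32-16\zeta$. By (4) and $\frac nk<\frac52$,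
$$\Sigma_2\le\tfrac52-1-\big(\tfrac32-16\zeta\big)=16\zeta .$$
In total $\Lambda(H)\ge\log\frac{25}{16}-10\zeta-8\zeta-16\zeta$. $\square$

**The gap.** By (8), $34\zeta\le85c+\frac{510}n$. From $k\le(\frac25+c)n$ we get $\frac n{2k}\ge\frac54\cdot\frac1{1+5c/2}\ge\frac54-\frac{25}8c$, so $\log2+1-\frac n{2k}\le\log2-\frac14+\frac{25}8c$. Since $85+\frac{25}8<88.2$ and $88.2\,c=0.002205$, Lemma 7 and (7) give
$$\Lambda(H)-\Big(\log2+1-\frac n{2k}\Big)\ge\Big(\tfrac14-\log1.28\Big)-88.2\,c-\frac{510}n>0.0009-\frac{510}n . \tag{9}$$

## 10. Even $n$: proof of Theorem 2(a)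

Let $n$ be even and large, $\frac25n<k\le(\frac25+c)n$, and suppose $G$ is a UMRG among the $(n,nk/2)$-graphs. Then $2k\le(\frac45+2c)n\le n<\frac52k$ and $k\ge7$. So Lemma 3 provides a triangle-free reference graph, Corollary 2 shows that $G$ is $k$-regular and triangle-free, and Lemma 4 shows that it is bipartite. By Lemma 5 and (9),
$$\Lambda(G)\le\log2+1-\frac n{2k}<\Lambda(H)$$
as soon as $n$ is large enough that $\frac{510}n<0.0009$. This contradicts the test at $p=1$. $\blacksquare$

## 11. Odd $n$: few triangles force a nearly bipartite graph

If $n$ is odd, the argument of Section 10 breaks at its first line. A regular bipartite graph of positive degree has parts of equal size, so there is none on $n$ vertices. By Lemma 4, every $k$-regular graph with $k>\frac25n$ on an odd number of vertices therefore contains triangles. The remedy is a reference graph with only $O(n^2)$ triangles, and then a proof that a $k$-regular graph with so few triangles is close enough to bipartite to have $\lambda_n\approx-k$. The margin $\eta$ in Theorem 2(b) pays for the degrees lost in that cleaning.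

Let $\eta\in(0,c)$, $n=2s+1$, $k=2h$, $(\frac25+\eta)n\le k\le(\frac25+c)n$, with $n$ large in terms of $\eta$. Suppose $G$ is a UMRG among the $(n,nk/2)$-graphs.

**Step 1: a reference graph with at most $n^2$ triangles.** The purpose is to apply Corollary 2. We have $2k\le(\frac45+2c)n\le n-1$, so $s\ge k$. Take the $k$-regular bipartite graph with parts of size $s$ from the proof of Lemma 3. It contains the perfect matching $\{y_iz_i\}$. Delete $h$ edges of this matching, and join a new vertex $w$ to the $2h=k$ ends of the deleted edges. The resulting $G_0$ is $k$-regular on $n$ vertices. Since $G_0-w$ is bipartite, every triangle consists of $w$ and an edge between the two groups of $h$ neighbors of $w$. So $t(G_0)\le h^2\le n^2$.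

Now check the hypothesis of Lemma 1(ii). Let $|S|=t\ge4$. If $w\in S$, then $e(S)\le\frac{(t-1)^2}4+(t-1)$. If $w\notin S$, then $e(S)\le\frac{t^2}4$, which is not larger, since $\frac{(t-1)^2}4+(t-1)-\frac{t^2}4=\frac{2t-3}4>0$. So
$$|\partial S|\ge kt-\frac{(t-1)^2}2-2(t-1),$$
which is concave in $t$. On $4\le t\le\frac n2<\frac{5k}4$ it is at least the smaller of its values at $4$ and $\frac{5k}4$. These are $4k-10.5$ and
$$\tfrac54k^2-\tfrac12\big(\tfrac54k-1\big)^2-2\big(\tfrac54k-1\big)=\tfrac{15}{32}k^2-\tfrac54k+\tfrac32 .$$
For $k\ge10$ both exceed $3k-6$. For the first this means $k>4.5$. For the second it follows from $\frac{15}{32}k^2-\frac{17}4k+6>0$, whose left side equals $10.375$ at $k=10$ and is increasing for $k\ge5$. By Corollary 2, $G$ is $k$-regular and $t(G)\le n^2$.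

**Step 2: delete the heavy edges.** The purpose is a large triangle-free subgraph of $G$ to which Lemma 4 applies. Call an edge of $G$ *heavy* if it lies in more than $\sqrt n$ triangles. Summing over edges the number of triangles containing them gives $3t(G)\le3n^2$, so there are at most $3n^{3/2}$ heavy edges. Let $W$ be the set of vertices incident with more than $n^{3/4}$ heavy edges. Then $|W|\,n^{3/4}\le2\cdot3n^{3/2}$, so $|W|\le6n^{3/4}$.

Let $G_2$ be obtained from $G-W$ by deleting all heavy edges. A vertex of $G_2$ loses at most $|W|$ neighbors in $W$ and at most $n^{3/4}$ heavy edges. So $G_2$ has minimum degree at least $k-7n^{3/4}\ge(\frac25+\eta)n-7n^{3/4}>\frac25n$ for $n\ge n_1(\eta)$.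

Suppose $G_2$ contains a triangle $xyz$. Its edges are not heavy, so in $G$ any two of $x,y,z$ have at most $\sqrt n$ common neighbors. Hence
$$n\ge|N(x)\cup N(y)\cup N(z)|\ge3k-3\sqrt n>\tfrac65n-3\sqrt n,$$
which is false for $n\ge225$. So $G_2$ is triangle-free. It has at most $n$ vertices and minimum degree greater than $\frac25n$, so by Lemma 4 it is bipartite.

**Step 3: the smallest eigenvalue is close to $-k$.** Let $X$ be one part of $G_2$, and let $z\in\mathbb R^{V(G)}$ be $1$ on $X$ and $-1$ on $V(G)\setminus X$. An edge of $G$ with both ends in $X$, or both ends in $V(G)\setminus X$, is not an edge of $G_2$ and hence is heavy or meets $W$. So the number $m$ of such edges satisfies $m\le3n^{3/2}+6n^{3/4}\cdot n\le9n^{7/4}$. Now $z^TAz=2m-2(\frac{nk}2-m)=-nk+4m$ and $z^Tz=n$, so $\lambda_n\le-k+\frac{4m}n$. Put $x_i=\lambda_i/k$ and $\delta=1+x_n$. Since $\lambda_n\ge-k$ and $k\ge\frac25n$,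
$$0\le\delta\le\frac{4m}{nk}\le\frac{90}{n^{1/4}} . \tag{10}$$

**Step 4: an upper bound for $\Lambda(G)$.** The purpose is to recover the bound of Lemma 5 with error at most $\delta$. By the test at $p=1$ and Lemma 7, $\tau(G)\ge\tau(H)>0$, so $x_i<1$ for $i\ge2$. For all $x<1$,
$$\log(1-x)\le-x-\frac{x^2}2-\frac{x^3}3, \tag{11}$$
because the difference $D(x)=\log(1-x)+x+\frac{x^2}2+\frac{x^3}3$ has derivative $-\frac1{1-x}+1+x+x^2=-\frac{x^3}{1-x}$. So $D$ increases for $x<0$, decreases for $0<x<1$, and has maximum $D(0)=0$. Note that three moments now suffice: the one eigenvalue for which the truncation is badly off in a bipartite graph, $x_n\approx-1$, is treated separately.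

Apply (11) for $2\le i\le n-1$, and $\log(1-x_n)\le\log2$. Using (4) with the terms $x_1=1$ and $x_n$ removed,
$$\Lambda(G)\le\log2+(1+x_n)-\tfrac12\Big(\frac nk-1-x_n^2\Big)-\tfrac13\Big(\frac{6t(G)}{k^3}-1-x_n^3\Big).$$
Insert $x_n=-1+\delta$, that is, $1+x_n=\delta$, $1+x_n^2=2-2\delta+\delta^2$ and $1+x_n^3=3\delta-3\delta^2+\delta^3$. The right side becomes
$$\log2+\delta+\Big(1-\frac n{2k}-\delta+\frac{\delta^2}2\Big)+\Big(\delta-\delta^2+\frac{\delta^3}3\Big)-\frac{2t(G)}{k^3}
=\log2+1-\frac n{2k}+\delta-\frac{\delta^2}2+\frac{\delta^3}3-\frac{2t(G)}{k^3}.$$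
For $\delta\le\frac32$ we have $\frac{\delta^3}3\le\frac{\delta^2}2$, and $t(G)\ge0$. So for large $n$
$$\Lambda(G)\le\log2+1-\frac n{2k}+\delta .$$

**Step 5: the contradiction.** By (10), $\delta+\frac{510}n<0.0009$ for large $n$. Then (9) gives $\Lambda(G)<\Lambda(H)$, so $\tau(G)<\tau(H)$, contradicting the test at $p=1$. All largeness conditions depend only on $\eta$. This proves Theorem 2(b). $\blacksquare$

## 12. Linearly many degrees $k$ for every large $n$

It remains to prove the last sentence of Theorem 2. If $n$ is even and large, every integer $k$ in $\big(\frac25n,(\frac25+c)n\big]$ is covered by (a), and there are at least $cn-1=\frac n{40000}-1$ of them. If $n$ is odd and large, apply (b) with $\eta=c/2$: the interval $\big[(\frac25+\frac c2)n,(\frac25+c)n\big]$ has length $\frac{cn}2$, so it contains at least $\frac{cn}4-1=\frac n{160000}-1$ even integers $k$. For large $n$ both numbers exceed $\frac n{200000}$. $\blacksquare$
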